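# Closed totally geodesic 3-manifolds in hyperbolic complements of 2-tori

## 1. A geodesic on the four-punctured sphere, and its analog in dimension four

Start in the plane. In the Klein disk $\{x\in\mathbb R^2:|x|<1\}$ let $Q$ be the ideal square with vertices $(\pm1,0),(0,\pm1)$. Its sides lie on the lines $f\cdot x=1$, where $f$ runs in cyclic order through $f_1=(1,1)$, $f_2=(-1,1)$, $f_3=(-1,-1)$, $f_4=(1,-1)$. On $\mathbb R\oplus\mathbb R^2$ use the form $(t;x)\cdot(t';x')=-tt'+x\cdot x'$. The vector $n_f=(1;f)$ has norm $-1+2=1$, and the reflection in the side $f$ is $s_f(v)=v-2(v\cdot n_f)n_f$. Adjacent sides have $n_f\cdot n_g=-1$ and meet only at infinity; opposite sides have $n_f\cdot n_g=-3$, so they are at distance $\operatorname{arccosh}3$. Write $s_1,\dots,s_4$ for the reflections and $W_Q$ for the group they generate. By Poincaré's theorem $Q$ is a strict fundamental domain: each point of the plane is equivalent to exactly one point of $Q$, and the stabilizer of a point of $Q$ is generated by the reflections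 in the sides through it.

The orientation-preserving subgroup $W_Q^+$ has as quotient two copies of $Q$ glued along their sides, a sphere with four punctures. It is generated by $s_1s_2$, $s_2s_3$, $s_3s_4$, each of which is a generator of the cyclic group of a puncture. Filling the punctures by disks kills one primitive parabolic per puncture, so it kills the whole group, as it must: the result is $S^2$.

Now let $H=\{x_1=x_2\}=w^\perp$ with $w=(0;1,-1)$. Since $w\cdot n_{f_1}=w\cdot n_{f_3}=0$, both $s_1$ and $s_3$ preserve $H$, and $H$ is the union of the translates of the segment $H\cap Q$ under $\langle s_1,s_3\rangle$. Suppose $x\in H\cap\gamma H$ with $\gamma\in W_Q$. After applying an element of $\langle s_1,s_3\rangle$ we may take $x\in H\cap Q$. Also $x=\gamma g y$ with $g\in\langle s_1,s_3\rangle$ and $y\in H\cap Q$. By strictness $x=y$, and $\gamma g$ fixes $x$. Only the sides $f_1,f_3$ can contain $x$, so $\gamma g\in\langle s_1,s_3\rangle$ and $\gamma H=H$. Hence $H$ descends to an embedded closed geodesic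 of length $2\operatorname{arccosh}3$, which separates the punctures two from two.

So here is a cusped hyperbolic manifold which becomes closed and simply connected when one primitive class per cusp is killed, and which contains a closed embedded totally geodesic hypersurface away from the cusps. We ask for the same in dimension four. The cusps will be $T^3\times[0,\infty)$. A copy of $D^2\times T^2$ can be glued in along any primitive class of $\pi_1(T^3)=\mathbb Z^3$, so now there is a choice at every cusp.

**Definition.** Let $M$ be a closed smooth $4$-manifold. A *hyperbolic link complement of $2$-tori in $M$* is the complement $X=M\setminus L$ of a finite disjoint union $L$ of smoothly embedded $2$-tori, such that $X$ admits a complete hyperbolic metric of finite volume.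

The question, which comes from Michelle Chu and Alan W. Reid, "Totally geodesic hyperbolic 3-manifolds in hyperbolic link complements of tori in $S^4$", arXiv:2109.01687 (2021), is whether such an $X$, in some closed smooth simply connected $M$, can contain a closed embedded totally geodesic hyperbolic $3$-manifold. The following facts are quoted as known.

- If $M=S^4$ then $\chi(X)=\chi(S^4)=2$, and hence there are only finitely many such complements.
- If $M$ is simply connected then $M$ is $S^4$, $\#_r(S^2\times S^2)$ or $\#_r(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})$ with $r>0$. Examples exist in $S^4$ and in $\#_r(S^2\times S^2)$ for $r$ even.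
- The orientable double cover of the non-orientable manifold $1011$ of the Ratcliffe–Tschantz census of integral congruence two hyperbolic $4$-manifolds is a complement of five $2$-tori in the standard $S^4$. The orientable double covers of $23$, $71$, $1091$, $1092$ are complements of $2$-tori in manifolds homeomorphic to $S^4$. None of these five contains a closed embedded totally geodesic hyperbolic $3$-manifold.

The answer is yes, and there are infinitely many such complements, with $b_2(M)$ unbounded.

**Theorem 1.** There is a closed smooth simply connected $4$-manifold $M$ and a hyperbolic link complement $X=M\setminus L$ of $2$-tori in $M$ such that $X$ contains a closed embedded totally geodesic hyperbolic $3$-manifold.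

**Theorem 2.** For every $n\ge1$ there is a hyperbolic link complement $X_n=M_n\setminus L_n$ of $2$-tori in a closed smooth simply connected $M_n$ with $\chi(X_n)=\chi(M_n)=64n$, such that $X_n$ contains a closed embedded totally geodesic hyperbolic $3$-manifold. By the classification just quoted, $M_n$ is $\#_r(S^2\times S^2)$ or $\#_r(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})$ with $r=32n-1$.

The argument does not decide which of the two forms occurs, and it does not settle the question for $M=S^4$.

## 2. The right-angled ideal 24-cell and its reflection group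

The square is replaced by the $24$-cell. Identify $\mathbb R^4$ with the quaternions, with coordinates $x=x_0+x_1i+x_2j+x_3k$. The *Hurwitz order* $\mathcal O$ consists of the quaternions whose coordinates are all integers or all half-odd integers. Its unit group $\mathcal U$ has $24$ elements: $\pm1,\pm i,\pm j,\pm k$ and $\frac12(\pm1\pm i\pm j\pm k)$. A vector with half-odd coordinates has norm $|x|^2$ equal to a quarter of a sum of four odd squares, which is $\equiv\frac44=1\pmod 2$. So elements of $\mathcal O$ of even norm have integer coordinates. Therefore the set $\Phi$ of elements of norm $2$ consists of the $24$ vectors $\pm p\pm q$ with $p\ne q$ in $\{1,i,j,k\}$, and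
$$\Lambda=\{x\in\mathbb Z^4: x_0+x_1+x_2+x_3\text{ even}\}=\{x\in\mathcal O:|x|^2\text{ even}\}.$$
The second description shows that left and right multiplication by units preserve $\Lambda$. Norms on $\Lambda$ are even, so norms on $2\Lambda$ are divisible by $8$. Put $V=\Lambda/2\Lambda$, a vector space over $\mathbb F_2$; the class of $x$ is $[x]$.

On $\mathbb R\oplus\mathbb R^4$ use $(t;x)\cdot(t';x')=-tt'+x\cdot x'$. For $f\in\Phi$ let $n_f=(1;f)$, so $n_f^2=1$, and let $s_f(v)=v-2(v\cdot n_f)n_f$. In the Klein model of $\mathbb H^4$ put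
$$C=\{x: x\cdot f\le1\text{ for all }f\in\Phi\}.$$
This is the regular $24$-cell with vertex set $\mathcal U$. The vertices lie on the unit sphere, so all vertices are ideal and $C$ has finite volume. Its face numbers are $24$ vertices, $96$ edges, $96$ two-dimensional faces, $24$ facets. For $f\ne f'$,
$$n_f\cdot n_{f'}=f\cdot f'-1\in\{0,-1,-2,-3\}.\tag{1}$$
So the facets $f,f'$ meet inside $\mathbb H^4$ exactly when $f\cdot f'=1$, and then at a right angle.

By the theorem of Poincaré and Vinberg, the reflections $s_f$ generate a discrete group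
$$W=\langle s_f\ (f\in\Phi)\mid s_f^2,\ (s_fs_{f'})^2\text{ if }f\cdot f'=1\rangle$$
with strict fundamental domain $C$, and the stabilizer of a point of $C\cap\mathbb H^4$ is generated by the reflections in the facets through it. The $s_f$ have integral matrices and $W$ has finite covolume, so $W$ has finite index in $O(4,1;\mathbb Z)$.

**Frames.** Split $\Phi$ into
$$F_1=\{\pm1\pm i,\pm j\pm k\},\quad F_2=\{\pm1\pm j,\pm i\pm k\},\quad F_3=\{\pm1\pm k,\pm i\pm j\}.$$
Inside a frame inner products are $0$ or $\pm2$. Two vectors from different frames have exactly one nonzero coordinate position in common, so their inner product is $\pm1$. Facets meeting at a point of $\mathbb H^4$ thus lie in different frames, and at most three facets meet at such a point.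

**Lemma 3.** For $u\in\mathcal U$ let $W_u$ be generated by the reflections in the facets having $u$ as a vertex. Then $W_u$ is the stabilizer of $u$ in $W$, different vertices of $C$ are not $W$-equivalent, and every parabolic fixed point of $W$ is $W$-equivalent to a vertex.

*Proof.* If $f\cdot u=1$, then $f-u\in\mathcal O$ has norm $2-2+1=1$ and is orthogonal to $u$. So $f-u=uq$ with $q$ a purely imaginary unit, and the facets at $u$ are the six facets $u(1+q)$, $q\in\{\pm i,\pm j,\pm k\}$. As $(1+q)\cdot(1-q)=0$ and $(1+q)\cdot(1+q')=1$ for $q,q'$ on different axes, the six hyperplanes cut a horosphere at $u$ in three mutually orthogonal pairs of parallel planes, which bound a box. Hence $W_u$ tiles the horosphere by copies of this box.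

Choose open horoballs $B_u$, $u\in\mathcal U$, pairwise disjoint, with $B_u$ meeting no facets of $C$ except those at $u$. Then $W_u$ tiles $B_u$ by copies of $B_u\cap C$. Suppose $x\in\gamma B_u\cap B_{u'}$ with $\gamma\in W$. Write $x=\gamma gy=g'y'$ with $g\in W_u$, $g'\in W_{u'}$, $y\in B_u\cap C$, $y'\in B_{u'}\cap C$. Strictness gives $y=y'$, so $u=u'$; and $g'^{-1}\gamma g$ fixes $y$, so it is a product of reflections in facets at $u$. Thus $\gamma\in W_u$. So $\gamma B_u$ and $B_{u'}$ are disjoint unless $u=u'$ and $\gamma\in W_u$. If $\gamma u=u'$, the two horoballs have the same center and meet, so $u=u'$ and $\gamma\in W_u$. This proves the first two claims.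

Let $\pi\in W$ be parabolic with fixed point $\xi$, and let $x_t$ be a geodesic ray to $\xi$, so that $\pi$ moves $x_t$ by a distance tending to $0$. Choose $\gamma_t\in W$ with $\gamma_tx_t\in C$. Then $\gamma_t\pi\gamma_t^{-1}$, an element of infinite order, moves $\gamma_tx_t$ by a small distance. On the compact set $C\setminus\bigcup B_u$ elements of infinite order have displacements bounded below by a positive constant, by discreteness. So for large $t$ the point $x_t$ lies in the union of the horoballs $\gamma B_u$. These are open and pairwise disjoint or equal, so the end of the ray stays in one of them, and its endpoint is the center: $\xi=\gamma u$. $\square$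

## 3. A compact hyperplane that crosses its mirror images

We look for a hyperplane $H=w^\perp\cap\mathbb H^4$, $w\in\mathbb Z^5$, with closed image. The hyperplane of a facet, and the hyperplane $x_0=0$, contain ideal vertices of $C$ and are useless. What we want is that the integral form on $w^\perp\cap\mathbb Z^5$ has no nonzero rational zero. Here is the textbook fact (Borel–Harish-Chandra, Godement): if $L$ is a lattice with an integral quadratic form of signature $(3,1)$ without nonzero rational zeros, then $O(L)$ acts cocompactly on the corresponding hyperbolic $3$-space.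

Take
$$w_0=(3;4,0,0,0),\qquad w_0^2=-9+16=7,\qquad H=w_0^\perp\cap\mathbb H^4 .$$
In the Klein model $H$ is $x_0=\frac34$, and it meets $C$ in the cube $|x_1|,|x_2|,|x_3|\le\frac14$, cut out by the six facets at the vertex $1$. An integral vector orthogonal to $w_0$ has the form $(4s;3s,x_1,x_2,x_3)$ with $s\in\mathbb Z$, and its norm is
$$q=x_1^2+x_2^2+x_3^2-7s^2 .$$
This has no nonzero rational zero. In a primitive integral zero, $s$ odd would give $x_1^2+x_2^2+x_3^2\equiv7\pmod8$, which is impossible. If $s$ is even, then $x_1^2+x_2^2+x_3^2\equiv0\pmod4$ makes all $x_r$ even, against primitivity.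

In the square, $H$ was perpendicular to the sides it crossed. That fails here: for $f=1+i$ we have $w_0\cdot n_f=1$, so $s_fw_0=(1;2,-2,0,0)$ and $w_0\cdot s_fw_0=5$. Two vectors of norm $7$ with $|w\cdot w'|<7$ span a positive definite plane, so their hyperplanes cross. Thus $H$ crosses $s_fH$. Passing to the translation $A=s_{1+i}s_{1-i}$ at the vertex $1$ does not help: $s_{1-i}w_0=(1;2,2,0,0)$, $Aw_0=(-5;-4,-4,0,0)$ and $w_0\cdot Aw_0=-1$. But for the product $A'=s_{1+j}s_{1-j}\,s_{1+k}s_{1-k}$ one finds, applying the reflections from right to left, successively $(1;2,0,0,2)$, $(-5;-4,0,0,-4)$, $(-7;-6,0,2,-4)$, $(-13;-12,0,-4,-4)$, and $w_0\cdot A'w_0=39-48=-9$. Now $|{-9}|>7$ and the hyperplanes are disjoint. A congruence decides which elements are good.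

**The congruence.** Define $\tau:W\to V$ by $s_f\mapsto[f]$; since $V$ is abelian of exponent $2$, the relations of $W$ hold. Above, $\tau(A)=[2]\neq0$ because $|2|^2=4$ is not divisible by $8$, while $\tau(A')=[2]+[2]=0$.

**Lemma 4.** $\ker\tau$ is torsion-free.

*Proof.* A nontrivial element of finite order fixes a point of $\mathbb H^4$. So it is conjugate to a product of one, two or three distinct reflections in facets through a common point, that is, with pairwise inner products $1$. Its image under $\tau$ is the class of $f$, $f+f'$ or $f+f'+f''$, of norm $2$, $6$ or $12$. None of these is divisible by $8$, so the class is not $0$. $\square$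

**Proposition 5.** For every finite-index subgroup $N\subset\ker\tau$, the image of $H$ in $\mathbb H^4/N$ is a closed embedded totally geodesic hyperbolic $3$-manifold.

*Proof.* **Step 1: $\tau$ can be read off from the vectors.** Let $\mathcal M=\{(\mu;2\beta):\mu\text{ odd},\ \beta\in\Lambda\}$, which contains $w_0$ (with $\beta=(2,0,0,0)$), and let $\ell(\mu;2\beta)=[\beta]\in V$. For $w=(\mu;2\beta)\in\mathcal M$ the number $\lambda=w\cdot n_f=-\mu+2\beta\cdot f$ is odd, and $s_fw=(\mu-2\lambda;2(\beta-\lambda f))$ is again in $\mathcal M$ with $\ell(s_fw)=\ell(w)+[f]$. Hence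
$$\ell(\gamma w)=\ell(w)+\tau(\gamma)\qquad(\gamma\in W,\ w\in\mathcal M).\tag{2}$$

**Step 2: the congruence makes translates disjoint or equal.** Let $\gamma\in\ker\tau$ and write $w_0=(3;2\beta)$, $w'=\gamma w_0=(\mu';2\beta')$. By (2), $\beta'=\beta+2\delta$ with $\delta\in\Lambda$. Equality of norms gives
$$\mu'^2-9=4(|\beta'|^2-|\beta|^2)=16(\beta\cdot\delta+|\delta|^2),$$
so $\mu'^2\equiv9\pmod{16}$ and $\mu'\equiv\pm3\pmod8$. If $\mu'\equiv-3$, replace $w'$ by $-w'$, which has the same hyperplane; since $-\beta'=\beta+2(-\beta-\delta)$, the element $\delta$ becomes $-\beta-\delta\in\Lambda$. So assume $\mu'\equiv3\pmod8$. Then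
$$14-2\,w_0\cdot w'=(w_0-w')^2=-(3-\mu')^2+16|\delta|^2\in32\mathbb Z,$$
because $8\mid3-\mu'$ and $|\delta|^2$ is even. Hence
$$w_0\cdot w'\equiv7\pmod{16}.\tag{3}$$
Either $|w_0\cdot w'|>7$ or $w_0\cdot w'=7$. In the first case $w_0,w'$ span a plane of signature $(1,1)$, whose orthogonal complement is positive definite, so $H\cap\gamma H=\emptyset$. In the second case $v=w_0-w'$ satisfies $v^2=0$ and $v\cdot w_0=0$. It is an integral zero of $q$, so $v=0$ and $\gamma H=H$.

**Step 3: compactness.** Let $L=w_0^\perp\cap\mathbb Z^5$. The lattice $\mathbb Zw_0\oplus L$ has finite index in $\mathbb Z^5$; let $e\ge1$ be such that it contains $e\mathbb Z^5$. If $g\in O(L)$ is congruent to the identity modulo $e$, extend it by $gw_0=w_0$. For $v\in\mathbb Z^5$ write $ev=pw_0+l$ with $l\in L$; then $gv=v+\frac1e(gl-l)\in\mathbb Z^5$. So a finite-index subgroup of $O(L)$ extends to $O(4,1;\mathbb Z)$, and since $N$ has finite index there, a finite-index subgroup of $O(L)$ extends to elements of $N$ preserving $H$. As $q$ has no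 nonzero rational zero, $O(L)$ is cocompact on $H$. So $H/\mathrm{Stab}_N(H)$ is compact.

**Step 4: embedding.** By Lemma 4 the discrete group $N$ acts freely, so $H/\mathrm{Stab}_N(H)$ is a closed hyperbolic $3$-manifold, immersed in $\mathbb H^4/N$ by a local isometry onto a totally geodesic image. By Step 2 this map is injective. An injective immersion of a compact manifold is an embedding. $\square$

The hypersurface is now taken care of for every finite-index $N\subset\ker\tau$. It remains to find such an $N$ whose quotient closes up to a simply connected manifold. The first candidate $N=\ker\tau$ fails: $(1+i)+(1+j)+(i-j)=2(1+i)\in2\Lambda$, so $\ker\tau$ contains the orientation-reversing element $s_{1+i}s_{1+j}s_{i-j}$, while an open subset of a simply connected manifold is orientable.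

## 4. Cusps, edges of the 24-cell, and the group $\Gamma$

**Translations at a vertex.** By the proof of Lemma 3, the facets at $u\in\mathcal U$ are $u(1+q)$, $q\in\{\pm i,\pm j,\pm k\}$. The facets $u(1\pm q)$ are orthogonal, hence in one frame; facets from different axes have inner product $1$, hence lie in different frames. Put
$$A_1=s_{u(1+i)}s_{u(1-i)},\quad A_2=s_{u(1+j)}s_{u(1-j)},\quad A_3=s_{u(1+k)}s_{u(1-k)},\qquad T_u(n)=A_1^{n_1}A_2^{n_2}A_3^{n_3}.$$
The stabilizer $W_u\cong(D_\infty)^3$ acts on a horosphere, and $T_u(\mathbb Z^3)\cong\mathbb Z^3$ is its group of translations. Since $\tau(A_r)=[2u]$,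
$$\tau(T_u(n))=(n_1+n_2+n_3)[2u],\qquad [2u]\ne0.\tag{4}$$
So the translations in $\ker\tau$ are those with even coordinate sum. The shortest are $(\pm1,\pm1,0)$ and its permutations, and these are the classes we shall kill.

**Why not the normal closure in $W$.** We would like to choose one translation per vertex, let $N$ be the normal closure of the choices, and fill each cusp along the chosen class. With normal closures in $W$ this breaks down at the following point: $W$ does not preserve the choice at a cusp. For example $s_{u(1+k)}T_u(0,1,1)s_{u(1+k)}=T_u(0,1,-1)$, so $N$ would contain two different conjugates of the chosen element at the same cusp, and a filling kills only one direction. We need a subgroup of $W$ whose cusp stabilizers act on $\mathbb Z^3$ by $\pm1$ only.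

**Definition of $\Gamma$.** Let $K=(\mathbb Z/2)^2$ with nonzero elements $\kappa_1,\kappa_2,\kappa_3$, let $\kappa:W\to K$ send $s_f$ to $\kappa_r$ for $f\in F_r$, and let $\Gamma=\ker\kappa$. The relations hold since $K$ is abelian of exponent $2$. The map $x\mapsto(x_0+x_1,x_0+x_2)\bmod2$ on $\Lambda$ kills $2\Lambda$ and takes the constant values $(0,1)$, $(1,0)$, $(1,1)$ on $F_1,F_2,F_3$. So $\kappa$ factors through $\tau$, and $\ker\tau\subset\Gamma$.

**Edge involutions.** For $\epsilon\in\{\pm1\}^3$ let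
$$\theta_u(\epsilon)=s_{u(1+\epsilon_1i)}\,s_{u(1+\epsilon_2j)}\,s_{u(1+\epsilon_3k)} .$$
The three reflections commute, so $\theta_u(\epsilon)$ is an involution. They come from three different frames and $\kappa_1+\kappa_2+\kappa_3=0$, so $\theta_u(\epsilon)\in\Gamma$. On a horosphere at $u$ it is the point reflection in a corner of the box. Working axis by axis,
$$\theta_u(\epsilon)\theta_u(\epsilon')=T_u\big(\tfrac{\epsilon-\epsilon'}2\big),\qquad\theta_u(\epsilon)T_u(n)\theta_u(\epsilon)=T_u(-n).\tag{5}$$
Put $u'=u\cdot\frac12(1+\epsilon_1i+\epsilon_2j+\epsilon_3k)$. Then $u(1+q)\cdot u'=(1+q)\cdot\frac12(1+\epsilon_1i+\epsilon_2j+\epsilon_3k)$ equals $1$ or $0$ according to whether $q$ is one of $\epsilon_1i,\epsilon_2j,\epsilon_3k$. So the three facets in $\theta_u(\epsilon)$ are exactly those containing both $u$ and $u'$, and $\theta_u(\epsilon)$ depends only on the edge $\{u,u'\}$ of $C$. There are $96$ edges, eight at each vertex.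

**Lemma 6.** (a) $\Gamma$ is generated by the edge involutions. (b) $\mathrm{Stab}_\Gamma(u)=T_u(\mathbb Z^3)\cup T_u(\mathbb Z^3)\theta$ for any $\theta=\theta_u(\epsilon)$. (c) Every parabolic fixed point of $W$ is $\Gamma$-equivalent to exactly one $u\in\mathcal U$.

*Proof.* (a) Let $\Gamma'\subset\Gamma$ be generated by the edge involutions; we count its cosets. If $f\perp f'$ lie in one frame, then $u=(f+f')/2$ is a unit: it is $\pm1,\pm i,\pm j,\pm k$ or has all coordinates $\pm\frac12$. As $f\cdot u=1$, we get $f=u(1+q)$ and $f'=2u-f=u(1-q)$. By (5), $s_fs_{f'}$ is the product of two $\theta_u$'s whose signs differ on the axis of $q$. So $s_fs_{f'}\in\Gamma'$. Inside a frame each $f$ is orthogonal to all elements except $\pm f$, so the orthogonality graph is connected, and $s_fs_{f'}\in\Gamma'$ for all $f,f'$ in one frame. Hence $\Gamma's_f$ depends only on the frame of $f$.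

Let $f,p$ lie in different frames. They have one common coordinate position. Changing a sign of $f$ there if necessary, we find $f_1$ in the frame of $f$ with $f_1\cdot p=1$. Then $f_1$ and $p$ share the vertex $u\in\{\pm1,\pm i,\pm j,\pm k\}$ given by that coordinate, on different axes. With a facet $h$ at $u$ on the third axis, hence in the third frame, $s_{f_1}s_ps_h\in\Gamma'$. So $\Gamma's_fs_p=\Gamma's_{f_1}s_p=\Gamma's_h$. Therefore $\Gamma'$ together with the three cosets $\Gamma's_f$ is closed under right multiplication by generators of $W$, and $[W:\Gamma']\le4=[W:\Gamma]$. So $\Gamma'=\Gamma$.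

(b) An element of $W_u$ acts on each axis by a translation or a flip, being a product of an even or odd number of reflections on this axis. If it flips the axes in $I\subset\{1,2,3\}$, its $\kappa$-value is the sum over $I$ of three distinct nonzero elements of $K$. This vanishes exactly for $I=\emptyset$ and $I=\{1,2,3\}$. By Lemma 3, $W_u$ is the full stabilizer.

(c) Since $\kappa(W_u)=K$, we have $W=\Gamma W_u$, so the $W$-orbit of $u$ equals its $\Gamma$-orbit. Apply Lemma 3. $\square$

**Letters and slopes.** Let $S=\{a,b,c,d\}$ with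
$$a=\tfrac12(1+i+j+k),\quad b=\tfrac12(1+i-j-k),\quad c=\tfrac12(1-i+j-k),\quad d=\tfrac12(1-i-j+k),$$
$$\epsilon_a=(1,1,1),\quad\epsilon_b=(1,-1,-1),\quad\epsilon_c=(-1,1,-1),\quad\epsilon_d=(-1,-1,1),\qquad\epsilon_a+\epsilon_b+\epsilon_c+\epsilon_d=0.$$
The remaining four sign vectors are $-\epsilon_x$, belonging to $x^{-1}=\bar x$. So the neighbors of $u$ are the $ux$ and $ux^{-1}$ with $x\in S$, and every edge is $\{u,ux\}$ for a unique $(u,x)\in\mathcal U\times S$; we regard it as directed from $u$ to $ux$. At $u$ write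
$$\mathrm{out}_x=\theta_u(\epsilon_x)\ \text{ for the edge }\{u,ux\},\qquad\mathrm{in}_x=\theta_u(-\epsilon_x)\ \text{ for the edge }\{ux^{-1},u\}.$$
The *slope* of a pair of letters at $u$ is
$$\sigma_u\{x,x'\}=\mathrm{out}_x\,\mathrm{out}_{x'}=T_u\big(\tfrac{\epsilon_x-\epsilon_{x'}}2\big),$$
defined up to inversion. The vectors are
$$ab:(0,1,1),\quad ac:(1,0,1),\quad ad:(1,1,0),\quad bc:(1,-1,0),\quad bd:(1,0,-1),\quad cd:(0,1,-1).$$
They are primitive with even coordinate sum. So by (4) slopes lie in $\ker\tau$; being translations, they preserve orientation. The element $A'$ of Section 3 is the slope $\sigma_1\{a,b\}$.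

## 5. One slope per vertex gives a simply connected filling

**Proposition 7.** Choose for every $u\in\mathcal U$ a slope $\sigma_u$ and an integer $e_u\ge1$. Let $N$ be the normal closure in $\Gamma$ of $\{\sigma_u^{e_u}\}$. Suppose that $\Gamma/N$ is finite and that $\sigma_u$ has order exactly $e_u$ in $\Gamma/N$ for all $u$ (automatic if $e_u=1$). Then $X=\mathbb H^4/N$ is a hyperbolic link complement of $2$-tori in a closed smooth simply connected $4$-manifold $M$, it contains a closed embedded totally geodesic hyperbolic $3$-manifold, and $\chi(M)=\chi(X)=4\,|\Gamma/N|$.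

*Proof.* **Step 1: $X$ is a manifold containing the hypersurface.** As $\ker\tau$ is normal in $W$, all conjugates of slopes lie in it, so $N\subset\ker\tau$. By assumption $N$ has finite index. It is torsion-free by Lemma 4, and orientation preserving because its generators are. So $X$ is an orientable complete hyperbolic manifold of finite volume, and Proposition 5 applies.

**Step 2: the cusps are $T^3\times[0,\infty)$.** The elements $T_u(n)\theta$ in Lemma 6(b) are involutions by (5), so $N\cap\mathrm{Stab}(u)\subset T_u(\mathbb Z^3)$, with finite index. By Lemma 6(c), up to conjugation in $\Gamma$ this describes the stabilizers of all parabolic fixed points.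

**Step 3: an equivariant choice of filling classes.** For a parabolic fixed point $\xi=\gamma u$, $\gamma\in\Gamma$, put $\sigma_\xi=\gamma\sigma_u^{e_u}\gamma^{-1}\in N$. Two choices of $\gamma$ differ by an element of $\mathrm{Stab}_\Gamma(u)$, and by (5) such an element fixes or inverts $\sigma_u$. So $\sigma_\xi$ is well defined up to inversion; this is what failed for $W$. It is primitive in $N\cap\mathrm{Stab}(\xi)$. To see this, conjugate to $\xi=u$ and suppose $\sigma_u^{e_u}=g^r$ with $g\in N\cap T_u(\mathbb Z^3)$. The vector of $g$ is a rational multiple of the primitive vector of $\sigma_u$, so $g\in\langle\sigma_u\rangle\cap N$. This intersection is $\langle\sigma_u^{e_u}\rangle$ by the hypothesis on orders, so $r=\pm1$.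

**Step 4: filling.** Truncate $X$ to a compact manifold with boundary $3$-tori. A primitive class extends to a basis of $\mathbb Z^3$, so we can glue a copy of $D^2\times T^2$ to each boundary torus with $\partial D^2$ representing $\sigma_\xi$. The result $M$ is a closed smooth $4$-manifold, and the complement of the core tori $\{0\}\times T^2$ is diffeomorphic to $X$.

**Step 5: $\pi_1(M)=1$.** By van Kampen, $\pi_1(M)$ is $N$ modulo the normal closure in $N$ of one $\sigma_\xi$ per cusp. For $\nu\in N$ we have $\sigma_{\nu\xi}=\nu\sigma_\xi^{\pm1}\nu^{-1}$. So this normal closure contains $\sigma_\xi$ for every parabolic fixed point $\xi$, that is, all $\Gamma$-conjugates of all $\sigma_u^{e_u}$. These generate $N$. Hence $\pi_1(M)=1$.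

**Step 6: Euler characteristic.** Since $\chi(D^2\times T^2)=\chi(T^3)=0$, $\chi(M)=\chi(X)$. The compactly supported Euler characteristic of $X$ equals $\chi(X)$ because the boundary tori have Euler characteristic $0$, and it can be counted over the open faces of the tessellation by copies of $C$. A face of $C$ with stabilizer of order $s$ in $W$ contributes $[W:N]/s$ open faces in $X$, since $N$ is torsion-free. Facets, two-dimensional faces and edges have stabilizers of order $2,4,8$, and the vertices are ideal. So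
$$\chi(X)=[W:N]\Big(1-\frac{24}2+\frac{96}4-\frac{96}8\Big)=[W:N]=4\,|\Gamma/N|.\qquad\square$$

The whole problem is now to choose $24$ slopes so that $\Gamma/N$ is finite. By Lemma 6(a) this group is generated by $96$ involutions, one per edge, and we shall let them collapse onto each other.

## 6. How edge involutions collapse at a vertex

Let $G$ be a quotient of $\Gamma$, fix $u\in\mathcal U$, and read all elements in $G$. Call letters $x,x'$ *equal at $u$* if $T_u\big(\frac{\epsilon_x-\epsilon_{x'}}2\big)=1$ in $G$. By (5), $\mathrm{out}_x\mathrm{out}_{x'}=T_u\big(\frac{\epsilon_x-\epsilon_{x'}}2\big)=(\mathrm{in}_x\mathrm{in}_{x'})^{-1}$, so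
$$\mathrm{out}_x=\mathrm{out}_{x'}\iff x,x'\text{ are equal at }u\iff\mathrm{in}_x=\mathrm{in}_{x'}.\tag{6}$$
Killing a slope makes two letters equal. This identifies two outgoing edges and also two incoming edges. Call $u$ *full* if all four letters are equal at $u$.

**Lemma 8 (star rule).** If the three letters other than $x$ are equal at $u$, with common values $o=\mathrm{out}$ and $p=\mathrm{in}$, then $\mathrm{in}_x=opo$ and $\mathrm{out}_x=pop$. Hence if $o$ and $p$ commute, $u$ is full. Conversely, at a full vertex the out-value and the in-value commute.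

*Proof.* Let $y,z,v$ be the other letters. By (5), $op=T_u(\epsilon_y)$. From $\epsilon_x=-\epsilon_y-\epsilon_z-\epsilon_v$ we get
$$\tfrac{\epsilon_y-\epsilon_x}2=2\epsilon_y-\tfrac{\epsilon_y-\epsilon_z}2-\tfrac{\epsilon_y-\epsilon_v}2 ,$$
so in $G$ we have $\mathrm{in}_x\mathrm{in}_y=T_u\big(\frac{\epsilon_y-\epsilon_x}2\big)=(op)^2$ and $\mathrm{out}_x\mathrm{out}_y=(op)^{-2}=(po)^2$. Hence $\mathrm{in}_x=(op)^2p=opo$ and $\mathrm{out}_x=(po)^2o=pop$. If $op=po$ these are $p$ and $o$. At a full vertex $\mathrm{in}_x=p$ and $\mathrm{in}_x=opo$, so $op=po$. $\square$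

**Lemma 9 (pair rule).** Let $S=\{x,x',z,z'\}$ with $x,x'$ equal at $u$, and put $o=\mathrm{out}_x$, $p=\mathrm{in}_x$. Then
$$t:=\mathrm{out}_z\,p=p\,\mathrm{out}_{z'}=o\,\mathrm{in}_z=\mathrm{in}_{z'}\,o,$$
and $z,z'$ are equal at $u$ if and only if $t^2=1$.

*Proof.* By (5) the four products are $T_u\big(\frac{\epsilon_z+\epsilon_x}2\big)$, $T_u\big(\frac{-\epsilon_x-\epsilon_{z'}}2\big)$, $T_u\big(\frac{\epsilon_x+\epsilon_z}2\big)$, $T_u\big(\frac{-\epsilon_{z'}-\epsilon_x}2\big)$. Since $-\epsilon_{z'}-\epsilon_x=\epsilon_{x'}+\epsilon_z$ and $T_u\big(\frac{\epsilon_x-\epsilon_{x'}}2\big)=1$ in $G$, all four agree. Next, $\mathrm{out}_z=tp$ and $\mathrm{out}_{z'}=pt=t^{-1}p$, because $p$ inverts translations. These are equal if and only if $t^2=1$. $\square$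

## 7. Coordinates on the edges and the choice of slopes

**Coordinates.** Let $\omega=-a$. As $a^2=a-1$, we have $a^3=-1$ and $\omega^3=1$. Each unit is uniquely $\omega^my$ with $m\in\mathbb Z/3$ and $y\in Q_8=\{\pm1,\pm i,\pm j,\pm k\}$; denote this vertex by $[m,y]$, and write $\bar y=-y$. Direct multiplication gives
$$a=\omega\cdot(-1),\quad b=\omega j,\quad c=\omega k,\quad d=\omega i,\qquad a^{-1}ia=k,\quad a^{-1}ja=i,\quad a^{-1}ka=j.$$
Hence, for $x=\omega q_x$, we have $yx=y\omega q_x=\omega(a^{-1}ya)q_x$. This computes $y'$ in $yx=\omega y'$: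

| $y$ | $x=a$ | $x=b$ | $x=c$ | $x=d$ |
|---|---|---|---|---|
| $1$ | $-1$ | $j$ | $k$ | $i$ |
| $i$ | $-k$ | $-i$ | $-1$ | $j$ |
| $j$ | $-i$ | $k$ | $-j$ | $-1$ |
| $k$ | $-j$ | $-1$ | $i$ | $-k$ |

and $(-y)x=\omega(-y')$. So every edge leads from level $m$ to level $m+1$. Let $yx_m$ denote the image in $G$ of the involution of the edge $\{\omega^my,\omega^myx\}$. At the vertex $[m,y]$ we have $\mathrm{out}_x=yx_m$, and $\mathrm{in}_x=zx_{m-1}$, where $z$ is determined by $zx=\omega y$. Reading the table backward gives the incoming edges; the last column is the slope that we choose at $[m,y]$, the same for all three $m$.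

| $y$ | $\mathrm{in}_a$ | $\mathrm{in}_b$ | $\mathrm{in}_c$ | $\mathrm{in}_d$ | chosen pair |
|---|---|---|---|---|---|
| $1$ | $\bar1a$ | $\bar kb$ | $\bar ic$ | $\bar jd$ | $ac$ |
| $i$ | $\bar ja$ | $\bar ib$ | $kc$ | $1d$ | $cd$ |
| $j$ | $\bar ka$ | $1b$ | $\bar jc$ | $id$ | $ac$ |
| $k$ | $\bar ia$ | $jb$ | $1c$ | $\bar kd$ | $bc$ |
| $\bar1$ | $1a$ | $kb$ | $ic$ | $jd$ | $ab$ |
| $\bar i$ | $ja$ | $ib$ | $\bar kc$ | $\bar1d$ | $cd$ |
| $\bar j$ | $ka$ | $\bar1b$ | $jc$ | $\bar id$ | $bc$ |
| $\bar k$ | $ia$ | $\bar jb$ | $\bar1c$ | $kd$ | $ab$ |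

All incoming edges at $[m,y]$ carry the index $m-1$. By (6), killing the slope at $[m,y]$ yields the following two equalities, the first with index $m$ and the second with index $m-1$.

| type $y$ | out, index $m$ | in, index $m-1$ |
|---|---|---|
| $1$ | $1a=1c$ | $\bar1a=\bar ic$ |
| $i$ | $ic=id$ | $kc=1d$ |
| $j$ | $ja=jc$ | $\bar ka=\bar jc$ |
| $k$ | $kb=kc$ | $jb=1c$ |
| $\bar1$ | $\bar1a=\bar1b$ | $1a=kb$ |
| $\bar i$ | $\bar ic=\bar id$ | $\bar kc=\bar1d$ |
| $\bar j$ | $\bar jb=\bar jc$ | $\bar1b=jc$ |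
| $\bar k$ | $\bar ka=\bar kb$ | $ia=\bar jb$ |

**Lemma 10.** Let $G$ be a quotient of $\Gamma$ in which the chosen slopes of all types except possibly $\bar k$ are trivial. Then for every $m$ there are involutions (or trivial elements) $X_m,Y_m$ with
$$1a=1c=1d=jb=kb=kc=X_m,$$
$$\bar1a=\bar1b=ja=jc=\bar ic=\bar id=\bar jb=\bar jc=\bar jd=\bar ka=Y_m,$$
all edges having index $m$.

*Proof.* The purpose is to chain the equalities of the table. Types $1,k,\bar1,k,i$ give $1a=1c$, $1c=jb$, $1a=kb$, $kb=kc$, $kc=1d$; this is the first line. So at $[m,1]$ the letters $a,d$ are equal, and on the in-side $\bar1a=\bar jd$. Types $1,\bar1,\bar j,j,\bar i$ give $\bar1a=\bar ic$, $\bar1a=\bar1b$, $\bar1b=jc$, $ja=jc$, $\bar ic=\bar id$. So $\bar1a,\bar1b,jc,ja,\bar ic,\bar id,\bar jd$ agree; call the common value $Y_m$. At $[m,\bar j]$ the incoming edges $\bar1b$ and $\bar id$ are both $Y_{m-1}$, so $b,d$ are equal there and $\bar jb=\bar jd=Y_m$. Types $\bar j$ and $j$ give $\bar jc=\bar jb$ and $\bar ka=\bar jc$. $\square$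

## 8. All slopes killed: a quotient of order at most 16

*Proof of Theorem 1.* Take $e_u=1$ for all $u$ and $G=\Gamma/N$. Besides Lemma 10, type $\bar k$ is now available for all $m$ and gives $\bar kb=\bar ka=Y_m$ and $ia=\bar jb=Y_m$. We visit the vertices and determine all remaining edges; an edge without index has the index of its value.

**Step 1: $[m,1]$ gives $1b$.** The incoming edges $\bar1a,\bar kb,\bar ic,\bar jd$ are all $Y_{m-1}$. So the vertex is full, $1b=X_m$, and $[X_m,Y_{m-1}]=1$ by Lemma 8.

**Step 2: $[m,j]$ gives $jd$, $id$, $ic$.** Use the pair rule with $x,x'=a,c$, $o=Y_m$ ($ja=jc$), $p=Y_{m-1}$ ($\bar ka=\bar jc$), $z=b$, $z'=d$. Here $t=jb_m\,p=X_mY_{m-1}$, and $t^2=1$ by Step 1. So $b,d$ are equal: $jd=jb=X_m$ and $id_{m-1}=1b_{m-1}=X_{m-1}$. By type $i$, $ic=id=X$ for all indices.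

**Step 3: $[m,\bar1]$ gives $\bar1c$, $\bar1d$, $\bar kc$.** The incoming edges $1a,kb,ic,jd$ are all $X_{m-1}$, so the vertex is full. Thus $\bar1c=\bar1d=Y_m$ and $[Y_m,X_{m-1}]=1$; type $\bar i$ gives $\bar kc=\bar1d=Y$.

**Step 4: $[m,i]$ gives $ib$ and a relation.** Use the pair rule with $x,x'=c,d$, $o=X_m$, $p=X_{m-1}$ ($kc=1d$), $z=a$, $z'=b$. Here $t=ia_m\,p=Y_mX_{m-1}$, and $t^2=1$ by Step 3. So $ib=ia=Y_m$, also $\bar ja=\bar ib$, and from $t=o\,\mathrm{in}_a$ we get $Y_mX_{m-1}=X_m\,\bar ja_{m-1}$.

**Step 5: $[m,\bar i]$ gives $\bar ia$, $\bar ib$, $\bar ja$.** The incoming edges $ja,ib,\bar kc,\bar1d$ are all $Y_{m-1}$, so the vertex is full. So $\bar ia=\bar ib=Y_m$, $[Y_m,Y_{m-1}]=1$, and by Step 4 $\bar ja=\bar ib=Y$.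

**Step 6: $[m,\bar j]$ gives $ka$.** All outgoing edges are $Y_m$, so the vertex is full and $ka=\bar1b=Y$.

**Step 7: $[m,\bar k]$ gives $\bar kd$, $kd$.** The outgoing edges $\bar ka,\bar kb,\bar kc$ are $Y_m$ and the incoming edges $ia,\bar jb,\bar1c$ are $Y_{m-1}$. These commute, so by the star rule the vertex is full, $\bar kd=Y_m$ and $kd=Y$.

**Step 8: the group is small.** Every edge is now some $X_m$ or $Y_m$, and by Lemma 6(a) these six elements of order at most two generate $G$. By Steps 4 and 5, $Y_mX_{m-1}=X_mY_{m-1}$, that is,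
$$X_mY_m=Y_{m-1}X_{m-1}=(X_{m-1}Y_{m-1})^{-1}\qquad(m\in\mathbb Z/3).\tag{7}$$
Going three times around, $X_mY_m=(X_mY_m)^{-1}$. So $\zeta:=X_mY_m$ has square $1$, and by (7) it does not depend on $m$. From $X_m\zeta X_m=Y_mX_m=\zeta^{-1}=\zeta$ we see that $\zeta$ commutes with every $X_m$. Also $Y_m=X_m\zeta$, so $\zeta$ is central, and $[X_m,Y_{m-1}]=1$ gives $[X_m,X_{m-1}]=1$. Any two different indices in $\mathbb Z/3$ are neighbors. So $G=\langle X_0,X_1,X_2,\zeta\rangle$ is elementary abelian of order at most $16$. It is finite, and Proposition 7 gives Theorem 1. $\blacksquare$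

## 9. Relaxing one slope: the group $G_\infty$

For infinitely many examples, keep the same slopes but kill only the $n$-th power of one of them. Let $u_0=-k=[0,\bar k]$, take $e_u=1$ for $u\ne u_0$ and $e_{u_0}=n$, let $N_n$ be the normal closure and $G_n=\Gamma/N_n$. Let $G_\infty$ be the quotient of $\Gamma$ by the $23$ slopes at the vertices $u\ne u_0$. So $G_n$ is $G_\infty$ modulo the normal closure of $\sigma_{u_0}^n$.

**Proposition 11.** $G_\infty=\langle Y_0,Y_2,g,h\rangle$ with $Y_0^2=Y_2^2=1$, $g=Y_0Y_1$ and $h=X_2Y_0$ central, $g^2=h^2=1$, and $\sigma_{u_0}=(Y_2Y_0)^2$. Consequently $|G_n|\le16n$.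

*Proof.* Lemma 10 holds in $G_\infty$. The slopes of type $\bar k$ at $m=1,2$ give, on the out-side and on the in-side,
$$\bar kb_1=Y_1,\quad\bar kb_2=Y_2,\quad ia_0=Y_0,\quad ia_1=Y_1.\tag{8}$$
We visit the vertices again, now paying attention to indices.

**Step 1: $[m,1]$ gives $1b_m$ and $\bar kb_0$.** The letters $a,c,d$ are equal, with $o=X_m$, $p=Y_{m-1}$, and $\mathrm{in}_b=\bar kb_{m-1}$. For $m=0$ and $m=2$, $\mathrm{in}_b=p$ by (8), so the vertex is full:
$$1b_0=X_0,\quad1b_2=X_2,\quad[X_0,Y_2]=1,\quad[X_2,Y_1]=1.$$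
For $m=1$ the star rule gives $1b_1=Y_0X_1Y_0$ and $\bar kb_0=X_1Y_0X_1$.

**Step 2: $[m,j]$ gives $jd_m$, $id_m$, $ic_m$ and two relations.** The pair rule with pair $a,c$, $o=Y_m$, $p=Y_{m-1}$, $z=b$, $z'=d$ reads
$$t=X_mY_{m-1}=Y_{m-1}\,jd_m=Y_m\,1b_{m-1}=id_{m-1}\,Y_m .$$
For $m=0$: $t=X_0Y_2$ has $t^2=1$ by Step 1. So $jd_0=X_0$, $id_2=1b_2=X_2$, and
$$X_0Y_2=Y_0X_2,\qquad[X_2,Y_0]=1,\tag{9}$$
the latter because $t=Y_0X_2$ has square $1$. For $m=2$: $t=X_2Y_1$, $t^2=1$, so $jd_2=X_2$ and $id_1=1b_1=Y_0X_1Y_0$. For $m=1$: since $1b_0=X_0$,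
$$X_1Y_0=Y_1X_0,\tag{10}$$
and $jd_1=Y_0t=Y_0X_1Y_0$, $id_0=tY_1=Y_1X_0Y_1$. By type $i$, $ic_m=id_m$, so
$$ic_2=X_2,\qquad ic_1=Y_0X_1Y_0,\qquad ic_0=Y_1X_0Y_1 .$$

**Step 3: $[m,\bar1]$ gives $\bar1c_m$, $\bar1d_m$, $\bar kc_m$.** The incoming edges are $1a=kb=X_{m-1}$, $ic_{m-1}$, $jd_{m-1}$; moreover $\bar1a=\bar1b=Y_m$, and $\bar kc=\bar1d$ by type $\bar i$. For $m=0$ all incoming edges are $X_2$, the vertex is full, and $\bar1c_0=\bar1d_0=\bar kc_0=Y_0$. For $m=1$ we have $\mathrm{in}_a=\mathrm{in}_b=\mathrm{in}_d=X_0$, so $\bar1d_1=\bar kc_1=Y_1$, and the star rule gives $\bar1c_1=X_0Y_1X_0$. For $m=2$ we have $ic_1=jd_1$, so $c,d$ are equal and $\bar1c_2=\bar1d_2=\bar kc_2=:R$.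

**Step 4: $[0,i]$ and $[1,i]$ give $ib_0$, $ib_1$, $\bar ib_0$.** The pair rule with pair $c,d$, $o=ic_m$, $p=X_{m-1}$, $z=a$, $z'=b$ reads
$$t=ia_m\,X_{m-1}=X_{m-1}\,ib_m=ic_m\,\bar ja_{m-1}=\bar ib_{m-1}\,ic_m .$$
For $m=0$: $t=Y_0X_2$ has square $1$ by (9), so $ib_0=ia_0=Y_0$ and $\bar ja_2=\bar ib_2$. For $m=1$: $t=Y_1X_0$, so $ib_1=X_0Y_1X_0$, and by (10) $\bar ib_0=Y_1X_0\,ic_1=X_1Y_0\cdot Y_0X_1Y_0=Y_0$.

**Step 5: $[1,\bar i]$ gives $\bar ia_1$, $\bar ib_1$ and a commutation.** The incoming edges $ja_0,ib_0,\bar kc_0,\bar1d_0$ are all $Y_0$. So the vertex is full, $\bar ia_1=\bar ib_1=Y_1$, and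
$$[Y_1,Y_0]=1.\tag{11}$$

**Step 6: $[m,\bar j]$ gives $\bar ja_m$, $ka_m$.** The letters $b,c,d$ are equal with $o=Y_m$, $p=Y_{m-1}$. The star rule gives $\bar ja_m=Y_{m-1}Y_mY_{m-1}$ and $ka_{m-1}=Y_mY_{m-1}Y_m$. In particular $\bar ja_1=Y_0Y_1Y_0=Y_1$ by (11).

**Step 7: $[2,i]$ shows $ia_2=ib_2$.** Here $\mathrm{in}_a=\bar ja_1=Y_1$ and $\mathrm{in}_b=\bar ib_1=Y_1$. So $a,b$ are equal, and $ia_2=ib_2=:P$.

**Step 8: $[0,\bar i]$ and $[2,\bar i]$ determine $P$, $R$ and the remaining $\bar i$-edges.** At $[0,\bar i]$ the outgoing edges $\bar ib_0,\bar ic_0,\bar id_0$ are $Y_0$, so $b,c,d$ are equal. On the in-side $ib_2=\bar kc_2$, that is, $P=R$. The star rule with $o=Y_0$, $p=P$ gives $ja_2=\mathrm{in}_a=Y_0PY_0$. Since $ja_2=Y_2$, we get $P=R=Y_0Y_2Y_0$; also $\bar ia_0=PY_0P$. At $[2,\bar i]$ the incoming edges $ja_1,\bar kc_1,\bar1d_1$ are $Y_1$, so $a,c,d$ are equal with $o=Y_2$, $p=Y_1$. Thus $\bar ia_2=Y_2$ and $\bar ib_2=Y_1Y_2Y_1$.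

**Step 9: $[m,\bar k]$ covers $\bar kd_m$ and $kd_m$.** At any vertex, (5) gives $T_u(1,0,0)=\mathrm{out}_b\mathrm{in}_a$, $T_u(0,1,0)=\mathrm{out}_c\mathrm{in}_a$, $T_u(0,0,-1)=\mathrm{out}_b\mathrm{in}_c$. So $\mathrm{out}_d$ and $\mathrm{in}_d$ lie in the group generated by the other out- and in-edges. At $[m,\bar k]$ these are $\bar ka_m,\bar kb_m,\bar kc_m$ and $ia_{m-1},\bar jb_{m-1},\bar1c_{m-1}$, which are all known.

**Step 10: the structure of $G_\infty$.** All $96$ edges are now words in the $X_m,Y_m$, so these generate $G_\infty$. By (9) and (11), $h=X_2Y_0$ and $g=Y_0Y_1$ have square $1$. The elements $X_2,Y_0,Y_1$ commute pairwise by (9), (11) and Step 1, so $g$ and $h$ commute with all three and with each other. By (9), $X_0=Y_0X_2Y_2=hY_2$, and $X_0^2=1$ gives $[h,Y_2]=1$. By (10),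
$$X_1=Y_1X_0Y_0=gY_0\cdot hY_2\cdot Y_0=gh\,Z,\qquad Z=Y_0Y_2Y_0 .$$
Here $h$ commutes with $g$ and $Z$, so $X_1^2=1$ becomes $gZgZ=1$, that is, $[g,Z]=1$. Since $g$ commutes with $Y_0$, also $[g,Y_2]=1$. With
$$Y_1=gY_0,\quad X_2=hY_0,\quad X_0=hY_2,\quad X_1=gh\,Y_0Y_2Y_0$$
we obtain $G_\infty=\langle Y_0,Y_2,g,h\rangle$ with $g,h$ central. Finally, by Step 1,
$$\sigma_{u_0}=\bar ka_0\,\bar kb_0=Y_0\cdot X_1Y_0X_1=(Y_0X_1)^2=(gh\,Y_2Y_0)^2=(Y_2Y_0)^2 .$$

**Step 11: the bound.** In $G_n$ we have $(Y_2Y_0)^{2n}=1$. So $\langle Y_0,Y_2\rangle$ is a quotient of a dihedral group of order $4n$, $\langle g,h\rangle$ has order at most $4$, and $|G_n|\le16n$. $\square$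

## 10. An affine representation that sees the relaxed slope

Proposition 7 also requires that $\sigma_{u_0}$ have order exactly $n$ in $G_n$, so we need a representation of $G_\infty$ in which $\sigma_{u_0}$ has infinite order. A first try is to let each $s_f$ act on $\mathbb R$ by $x\mapsto-x+\alpha(f)$. This fails at the relations of $W$: $s_fs_{f'}$ becomes translation by $\alpha(f)-\alpha(f')$, and $(s_fs_{f'})^2=1$ forces $\alpha(f)=\alpha(f')$ whenever $f\cdot f'=1$. The way out is to use one copy of $\mathbb R$ for each element of $K$, with signs depending on the copy.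

**The action.** Let $\alpha:\Phi\to\mathbb Z$ be any function. For $f\in F_r$ let $s_f$ act on $\mathbb R\times K$ by
$$s_f(x,o)=(-x+\varepsilon_f(o)\alpha(f),\ o+\kappa_r),\qquad\varepsilon_f(o)=\begin{cases}+1&o\in\{0,\kappa_r\},\\-1&\text{otherwise.}\end{cases}$$
Since $\{0,\kappa_r\}$ is a subgroup, $\varepsilon_f(o+\kappa_r)=\varepsilon_f(o)$ and $\varepsilon_f(o+\kappa_s)=-\varepsilon_f(o)$ for $s\neq r$. The first identity gives $s_f^2=1$. For $f'\in F_s$, $s\ne r$,
$$s_fs_{f'}(x,o)=\big(x-\varepsilon_{f'}(o)\alpha(f')+\varepsilon_f(o+\kappa_s)\alpha(f),\ o+\kappa_r+\kappa_s\big)=\big(x-\varepsilon_{f'}(o)\alpha(f')-\varepsilon_f(o)\alpha(f),\ o+\kappa_r+\kappa_s\big),$$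
which is symmetric in $f,f'$. So $s_f$ and $s_{f'}$ commute, and $W$ acts. The subgroup $\Gamma=\ker\kappa$ preserves $\mathbb R\times\{0\}$. This is a homomorphism
$$\rho:\Gamma\to\mathcal A=\{x\mapsto\pm x+c: c\in\mathbb Z\}.$$
For $f,f',f''$ in three different frames, applying the reflections from right to left to $(x,0)$ gives first coordinates $-x+\alpha(f'')$, then $x-\alpha(f'')-\alpha(f')$, now in the copy $\kappa_r$ with $f\in F_r$, then
$$\rho(s_fs_{f'}s_{f''}):x\mapsto-x+\alpha(f)+\alpha(f')+\alpha(f'').\tag{12}$$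
For $f,f'$ in one frame, $s_fs_{f'}(x,0)=(x-\alpha(f')+\alpha(f),0)$. Hence
$$\rho(T_u(n)):x\mapsto x+n\cdot\Delta(u),\qquad\Delta(u)=(\Delta_i,\Delta_j,\Delta_k),\quad\Delta_q(u)=\alpha(u(1+q))-\alpha(u(1-q)).\tag{13}$$

**The weights.** Let
$$\alpha(1\pm i)=-1,\quad\alpha(1\pm j)=\alpha(1\pm k)=1,\quad\alpha(-j-k)=\alpha(-i-k)=-1,\quad\alpha(-i-j)=1,$$
and $\alpha=0$ on the other $15$ elements. To compute $\Delta$ we need the facets at each vertex. Use $\omega=-\frac12(1+i+j+k)$, $\omega i=d$, $\omega j=b$, $\omega k=c$, and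
$$\omega^2=\tfrac12(-1+i+j+k),\quad\omega^2i=\tfrac12(-1-i+j-k),\quad\omega^2j=\tfrac12(-1-i-j+k),\quad\omega^2k=\tfrac12(-1+i-j-k).$$
The vertices $[m,\bar y]$ have the negatives of the entries in the rows for $[m,y]$.

| $u$ | $u(1+i)$ | $u(1-i)$ | $u(1+j)$ | $u(1-j)$ | $u(1+k)$ | $u(1-k)$ |
|---|---|---|---|---|---|---|
| $[0,1]$ | $1+i$ | $1-i$ | $1+j$ | $1-j$ | $1+k$ | $1-k$ |
| $[0,i]$ | $-1+i$ | $1+i$ | $i+k$ | $i-k$ | $i-j$ | $i+j$ |
| $[0,j]$ | $j-k$ | $j+k$ | $-1+j$ | $1+j$ | $i+j$ | $-i+j$ |
| $[0,k]$ | $j+k$ | $-j+k$ | $-i+k$ | $i+k$ | $-1+k$ | $1+k$ |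
| $[1,1]$ | $-i-j$ | $-1-k$ | $-j-k$ | $-1-i$ | $-i-k$ | $-1-j$ |
| $[1,i]$ | $1+k$ | $-i-j$ | $1-i$ | $-j+k$ | $-i+k$ | $1-j$ |
| $[1,j]$ | $i-j$ | $1-k$ | $1+i$ | $-j-k$ | $1-j$ | $i-k$ |
| $[1,k]$ | $1-k$ | $-i+j$ | $j-k$ | $1-i$ | $1+j$ | $-i-k$ |
| $[2,1]$ | $-1+j$ | $i+k$ | $-1+k$ | $i+j$ | $-1+i$ | $j+k$ |
| $[2,i]$ | $-i-k$ | $-1+j$ | $-1-k$ | $-i+j$ | $j-k$ | $-1-i$ |
| $[2,j]$ | $-i+k$ | $-1-j$ | $-i-j$ | $-1+k$ | $-1-i$ | $-j+k$ |
| $[2,k]$ | $-1-j$ | $i-k$ | $i-j$ | $-1-k$ | $-j-k$ | $-1+i$ |

For instance, at $[1,k]$ we get $\Delta=(1-0,\ 0-(-1),\ 1-(-1))=(1,1,2)$, and at $[0,\bar k]$, where the facets are $-j-k$, $j-k$, $i-k$, $-i-k$, $1-k$, $-1-k$, we get $\Delta=(-1-0,\ 0-(-1),\ 1-0)=(-1,1,1)$. The complete result is as follows.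

| $y$ | vector of the chosen pair | $\Delta[0,y]$ | $\Delta[1,y]$ | $\Delta[2,y]$ |
|---|---|---|---|---|
| $1$ | $(1,0,1)$ | $(0,0,0)$ | $(1,-1,-1)$ | $(0,0,0)$ |
| $\bar1$ | $(0,1,1)$ | $(0,0,0)$ | $(-1,1,-1)$ | $(2,0,0)$ |
| $i$ | $(0,1,-1)$ | $(1,0,0)$ | $(0,-1,-1)$ | $(-1,0,0)$ |
| $\bar i$ | $(0,1,-1)$ | $(-1,-1,-1)$ | $(0,0,0)$ | $(-1,1,1)$ |
| $j$ | $(1,0,1)$ | $(0,-1,0)$ | $(-1,0,1)$ | $(0,1,0)$ |
| $\bar j$ | $(1,-1,0)$ | $(1,1,1)$ | $(0,0,0)$ | $(-1,-1,-1)$ |
| $k$ | $(1,-1,0)$ | $(0,0,-1)$ | $(1,1,2)$ | $(0,0,-1)$ |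
| $\bar k$ | $(0,1,1)$ | $(-1,1,1)$ | $(0,0,0)$ | $(1,-1,1)$ |

**Proposition 12.** $\rho$ factors through $G_\infty$, and $\rho(\sigma_{u_0})$ is translation by $\pm2$. In $G_n$ the element $\sigma_{u_0}$ has order exactly $n$.

*Proof.* In each row the scalar product of the vector with each $\Delta[m,y]$ is $0$, except at $u_0=[0,\bar k]$, where it is $0+1+1=2$. By (13), $\rho$ kills the $23$ slopes at $u\ne u_0$ and sends $\sigma_{u_0}$ to translation by $\pm2$. Let $\mathcal A_n$ be the quotient of $\mathcal A$ by the normal subgroup of translations by elements of $2n\mathbb Z$; it has order $4n$. Since $\rho(\sigma_{u_0}^n)$ is translation by $\pm2n$, $\rho$ induces $\rho_n:G_n\to\mathcal A_n$, and $\rho_n(\sigma_{u_0})$ has order $n$. As $\sigma_{u_0}^n=1$ in $G_n$, the order is exactly $n$. $\square$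

## 11. The exact order $16n$ and the proof of Theorem 2

*Proof of Theorem 2.* By Propositions 11 and 12 the hypotheses of Proposition 7 hold for every $n\ge1$: $G_n$ is finite, and $\sigma_{u_0}$ has order $n$. It remains to prove $|G_n|\ge16n$.

**Step 1: $\rho_n$ is onto, and $g,h$ lie in its kernel.** We evaluate $\rho$ by (12) on suitable edges from Lemma 10, reading facets from the table.

- $Y_0=\bar1a_0$ has facets $-1-i,\ -1-j,\ -1-k$, of weight $0$. So $\rho(Y_0):x\mapsto-x$.
- $Y_2=ja_2$ has facets $-i+k,\ -i-j,\ -1-i$, of total weight $1$. So $\rho(Y_2):x\mapsto-x+1$.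
- $Y_1=\bar ic_1$: here $u=[1,\bar i]$ and $\epsilon_c=(-1,1,-1)$, so the facets are $u(1-i)=i+j$, $u(1+j)=-1+i$, $u(1-k)=-1+j$, of weight $0$. So $\rho(Y_1):x\mapsto-x$.
- $X_2=1a_2$ has facets $-1+j,\ -1+k,\ -1+i$, of weight $0$. So $\rho(X_2):x\mapsto-x$.

The first two generate $\mathcal A$, so $\rho_n$ has image of order $4n$. Moreover $\rho(g)=\rho(Y_0Y_1)=1$ and $\rho(h)=\rho(X_2Y_0)=1$.

**Step 2: $g$ and $h$ generate a group of order $4$.** We detect them by $\tau$, which is defined on $G_n$ because $N_n\subset\ker\tau$. For an edge $\{u,u'\}$ the three facets at $u$ add up to $u(3+\epsilon_1i+\epsilon_2j+\epsilon_3k)=2u+2u'$, so $\tau(\theta)=[2u]+[2u']$. For $y,y'\in Q_8$ we have $y-y'\in\Lambda$, and left multiplication by units preserves $\Lambda$. So $v_m:=[2u]$ is the same for all $u\in\omega^mQ_8$. As signs do not matter in $V$ and $a^2=a-1$,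
$$v_0+v_1+v_2=[2+2a+2a^2]=[4a]=0 .$$
Each $v_m$ is nonzero since $|2u|^2=4$ is not divisible by $8$. Also $v_0\ne v_1$, since $|2-2a|^2=4|1-a|^2=4$; and the relation $v_0+v_1+v_2=0$ with all $v_m\ne0$ shows that all three are distinct. Edges of index $m$ join level $m$ to level $m+1$, so $\tau(X_m)=\tau(Y_m)=v_m+v_{m+1}$. Therefore
$$\tau(g)=(v_0+v_1)+(v_1+v_2)=v_0+v_2=v_1,\qquad\tau(h)=(v_2+v_0)+(v_0+v_1)=v_1+v_2=v_0 .$$
Two distinct nonzero vectors over $\mathbb F_2$ are independent, and $g,h$ are commuting elements of square $1$, so $|\langle g,h\rangle|=4$.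

**Step 3: the count.** By Steps 1 and 2 the kernel of $\rho_n$ has order at least $4$ and its image has order $4n$. So $|G_n|\ge16n$, and with Proposition 11, $|G_n|=16n$. Proposition 7 yields $X_n=\mathbb H^4/N_n=M_n\setminus L_n$ with $M_n$ closed, smooth and simply connected, containing a closed embedded totally geodesic hyperbolic $3$-manifold, and
$$\chi(M_n)=\chi(X_n)=4\cdot16n=64n .$$
Since $64n\neq2$, $M_n$ is not $S^4$. By the classification quoted in Section 1, $M_n$ is $\#_r(S^2\times S^2)$ or $\#_r(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})$. Both have Euler characteristic $2+2r$, so $2+2r=64n$ and $r=32n-1$. For $n=1$ the group $G_1$ is the group $G$ of Section 8, whose order is therefore exactly $16$. The second Betti numbers $b_2(M_n)=64n-2$ are unbounded. $\blacksquare$
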